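# Lindelöf scattered subspaces of $C_p(K)$ and finite movement along chains of elementary submodels

## Function spaces, scattered spaces, and coverings by discrete sets

Throughout, "compact" includes Hausdorff, and spaces are nonempty unless the empty set arises as a subset of something. For a compact space $K$, $C_p(K)$ is the set of continuous functions $K\to\mathbb R$ with the topology of pointwise convergence. A basic neighborhood of $x\in C_p(K)$ is
$$\{z:\ |z(k_i)-x(k_i)|<\varepsilon,\ i=1,\dots,m\},\qquad k_1,\dots,k_m\in K,\ \varepsilon>0.$$
So a map $f$ into $X\subset C_p(K)$ is continuous exactly when $p\mapsto f(p)(k)$ is continuous for every $k\in K$. Every subspace of $C_p(K)$ is Tychonoff, being a subspace of $\mathbb R^K$.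

**Definition (Eberlein–Grothendieck).** A topological space is *Eberlein–Grothendieck* if it is homeomorphic to a subspace of $C_p(K)$ for some compact $K$.

*Example.* Let $\Gamma$ be an infinite discrete set and $A(\Gamma)=\Gamma\cup\{\infty\}$ its one-point compactification. A function on $A(\Gamma)$ vanishing at $\infty$ is continuous if and only if, for each $\varepsilon>0$, only finitely many $\gamma$ have $|x(\gamma)|\ge\varepsilon$. For $\gamma\in\Gamma$ let $e_\gamma\in C_p(A(\Gamma))$ be the characteristic function of $\{\gamma\}$. The subspace $\{0\}\cup\{e_\gamma:\gamma\in\Gamma\}$ is homeomorphic to $A(\Gamma)$: the point $e_\gamma$ is isolated by the condition $z(\gamma)>1/2$, and a basic neighborhood of $0$ excludes only finitely many $e_\gamma$. So $A(\Gamma)$ is Eberlein–Grothendieck.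

A compact Eberlein–Grothendieck space is called an *Eberlein compact* space; this agrees with the usual definition through weakly compact subsets of Banach spaces.

**Definition (scattered, rank).** A space $X$ is *scattered* if every nonempty subspace has an isolated point. Put $X^{(0)}=X$, let $X^{(\alpha+1)}$ be $X^{(\alpha)}$ without its isolated points, and take intersections at limits. These sets are closed and decreasing. If $X$ is scattered they reach $\emptyset$, and the *Cantor–Bendixson rank* $\mathrm{rk}(y)$ is the unique $\alpha$ with $y\in X^{(\alpha)}\setminus X^{(\alpha+1)}$.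

*Example.* In $A(\Gamma)$ the points of $\Gamma$ have rank $0$ and $\infty$ has rank $1$. The space $\mathbb Q$ is not scattered, since it has no isolated point.

**Definition ($\sigma$-discrete).** A space is *$\sigma$-discrete* if it is a countable union of discrete subspaces. The pieces need not be closed.

*Example.* $A(\Gamma)=\Gamma\cup\{\infty\}$ is a union of two discrete subspaces. The ordinal space $\omega_1+1$ is compact and scattered (the least element of a nonempty set of ordinals is isolated in it), but it is not $\sigma$-discrete. Indeed, a countable union of nonstationary subsets of $\omega_1$ is nonstationary, so otherwise some discrete $D\subset\omega_1$ would be stationary. For each limit $\delta\in D$ choose $f(\delta)<\delta$ with $(f(\delta),\delta]\cap D=\{\delta\}$. The limit points in $D$ form a stationary set, so by the pressing-down lemma $f$ has a constant value $\gamma$ on an uncountable set. If $\delta<\delta'$ are in that set, then $\delta\in(\gamma,\delta']\cap D=\{\delta'\}$, a contradiction.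

**Definition (Lindelöf number).** $l(X)$ is the least infinite cardinal $\kappa$ such that every open cover of $X$ has a subcover of size at most $\kappa$. So $X$ is Lindelöf if and only if $l(X)=\omega$.

*Example.* A compact space has $l(X)=\omega$; an infinite discrete space $\Gamma$ has $l(\Gamma)=|\Gamma|$. If $l(X)\le\kappa$, then $l(A)\le\kappa$ for every closed $A\subset X$, hence also for every $F_\sigma$ set $A$. In particular this holds for every *cozero set* $A=\{h\ne0\}$ with $h:X\to\mathbb R$ continuous, because $\{h\neq 0\}=\bigcup_n\{|h|\ge1/n\}$.

**Definition (point-open game).** At inning $n<\omega$ Player I picks $x_n\in X$, then Player II picks an open $U_n\ni x_n$. Player I wins the play if $\bigcup_nU_n=X$. A strategy $\sigma$ for I assigns a point of $X$ to each finite sequence of previous moves of II; it is winning if I wins every play that follows it. "I wins on $X$" means that I has a winning strategy. On the empty space I wins by convention.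

*Example.* I wins on $A(\Gamma)$: play $\infty$ first; II's answer misses finitely many points, and I plays these one after another. On $[0,1]$ Player I has no winning strategy: II answers $x_n$ by a relatively open set containing $x_n$ of length at most $2^{-n-2}$, and the total length is at most $1/2$.

**Definition (Corson compact).** A compact space $K$ is *Corson* if it embeds, for some $\Gamma$, in
$$\Sigma(\mathbb R^\Gamma)=\{k\in\mathbb R^\Gamma:\ |\{\gamma:k(\gamma)\neq0\}|\le\omega\}.$$
A set $F\subset C(K)$ *separates the points of $K$* if for $k\ne l$ in $K$ some $f\in F$ has $f(k)\ne f(l)$.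

If $F$ separates points, then $k\mapsto(f(k))_{f\in F}$ is a continuous injection of a compact space into $\mathbb R^F$, hence an embedding, and the topology of $K$ is generated by $F$. Thus $K$ is Corson if and only if there is a point-separating $F\subset C(K)$ such that each $k\in K$ has $f(k)\ne0$ for only countably many $f\in F$. (For one direction use the coordinate functions.)

*Example.* A compact metrizable space embeds in $\mathbb R^\omega=\Sigma(\mathbb R^\omega)$, so it is Corson. So is $A(\Gamma)$: send $\infty$ to $0$ and $\gamma$ to the $\gamma$-th unit vector. The space $\omega_1+1$ is not. Suppose $\alpha\mapsto x_\alpha$ embeds it in $\Sigma(\mathbb R^\Gamma)$; subtracting $x_{\omega_1}$ we may assume $x_{\omega_1}=0$. Each coordinate is a continuous function on $\omega_1+1$ that vanishes at $\omega_1$. It is smaller than $1/n$ in absolute value on a tail for each $n$, so it vanishes on a tail. Since supports are countable, for each $\alpha<\omega_1$ there is $g(\alpha)<\omega_1$ such that every coordinate in the support of any $x_{\alpha'}$, $\alpha'\le\alpha$, vanishes on $[g(\alpha),\omega_1]$. Choose $\alpha_{n+1}>\max(\alpha_n,g(\alpha_n))$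 and $\delta=\sup\alpha_n$. If $x_\delta(\gamma)\ne0$, then by continuity $x_\alpha(\gamma)\neq0$ for some $\alpha<\delta$, and the choice of $\delta$ gives $x_\delta(\gamma)=0$. So $x_\delta=0=x_{\omega_1}$, contradicting injectivity.

## Is every Lindelöf scattered subspace of $C_p(K)$ $\sigma$-discrete?

The background is that Eberlein compact scattered spaces are $\sigma$-discrete. The problem, from Antonio Avilés and David Guerrero Sánchez, "Are Eberlein-Grothendieck scattered spaces $\sigma$-discrete?", arXiv:1202.6310 (2012), replaces compactness of $X$ by the Lindelöf property: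

> Is every Eberlein–Grothendieck Lindelöf scattered space $\sigma$-discrete?

The space $\omega_1+1$ shows that the Eberlein–Grothendieck hypothesis cannot be dropped. With it, the answer is yes.

**Theorem 1.** Every Eberlein–Grothendieck Lindelöf scattered space is $\sigma$-discrete.

**Theorem 2.** Let $X\subset C_p(K)$ with $K$ compact.

* (S) If $X$ is scattered, then $X$ is a union of at most $l(X)$ discrete subspaces. Moreover, $X$ is $\sigma$-discrete if and only if every closed subspace of $X$ of cardinality $\le l(X)$ is $\sigma$-discrete.
* (G) If Player I has a winning strategy in the point-open game on $X$ (scatteredness not assumed), then $X$ is $\sigma$-discrete.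

**Theorem 3.** For a compact space $K$ the following are equivalent:

* (a) $K$ is Corson;
* (b) some Lindelöf scattered $X\subset C_p(K)$ separates the points of $K$;
* (c) some $X\subset C_p(K)$, for which Player I wins the point-open game, separates the points of $K$.

Theorem 1 is the first sentence of Theorem 2(S) with $l(X)=\omega$. All three are theorems of ZFC.

## Countable height, metrizable $K$, and a compact space with uncountably many ranks

**Countably many ranks.** Each level $X^{(\alpha)}\setminus X^{(\alpha+1)}$ is discrete. So a scattered space in which only countably many ranks occur is $\sigma$-discrete, with no further hypothesis. This covers $A(\Gamma)$.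

**Metrizable $K$.** If $K$ is metrizable and $X\subset C_p(K)$ is scattered, then $X$ is countable. Indeed $C(K)$ with the norm is separable metrizable, and its topology is finer than that of $C_p(K)$. So every subspace of $C_p(K)$ is a continuous image of a second countable space, hence Lindelöf. The set $O$ of points of $X$ having a countable neighborhood is open and Lindelöf, so $O$ is countable. If $X\setminus O$ were nonempty, it would have an isolated point $y$, with an open $U$ such that $U\setminus\{y\}\subset O$. Then $U$ is countable and $y\in O$, a contradiction.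

**A compact example where ranks are too many.** For $\alpha<\omega_1$ let $Z_\alpha$ be the one-point compactification, with extra point $t_\alpha$, of the topological sum of the spaces $Z_\beta$, $\beta<\alpha$, each taken $\omega$ times ($Z_0=\{t_0\}$). By induction $Z_\alpha$ is countable and compact, $t_\alpha$ has rank $\alpha$, and all other points have rank less than $\alpha$. To check the last two claims, note that the summands are open, so ranks can be computed in them; hence points other than $t_\alpha$ have rank less than $\alpha$. For each $\beta<\alpha$, every neighborhood of $t_\alpha$ contains a copy of $t_\beta$, so $t_\alpha$ is a nonisolated point of the closed set $Z_\alpha^{(\beta)}$ and its rank is at least $\beta+1$. Thus $t_\alpha\in Z_\alpha^{(\alpha)}$, where it is alone.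

Let $E$ be the one-point compactification of the topological sum of all $Z_\alpha$, $\alpha<\omega_1$. All ranks below $\omega_1$ occur in $E$. Yet $E$ is Eberlein–Grothendieck: each $Z_\alpha$ is countable, so countably many Urysohn functions separate its points. Scaling them, we get continuous $f_{\alpha,n}:Z_\alpha\to[0,1/n]$, $n\ge1$, which separate points, with $f_{\alpha,1}=1$. Put $\Gamma=\omega_1\times\{1,2,\dots\}$, and let $\Phi(z)(\alpha,n)$ be $f_{\alpha,n}(z)$ if $z\in Z_\alpha$ and $0$ otherwise, with $\Phi(z)(\infty)=0$. Then $\Phi(z)\in C_p(A(\Gamma))$. Each coordinate of $\Phi$ is continuous because $Z_\alpha$ is clopen in $E$, and $\Phi$ is injective. As $E$ is compact, $\Phi$ is an embedding.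

The decomposition of $E$ into levels has uncountably many pieces. But $E$ is $\sigma$-discrete: enumerate each $Z_\alpha$ and let $D_n$ consist of the $n$-th points of all the $Z_\alpha$. Each open set $Z_\alpha$ contains at most one point of $D_n$, so $D_n$ is discrete; add the point at infinity. The pieces mix the ranks, and they work because the position "in which $Z_\alpha$ does $z$ lie" is decided by open sets.

## What goes wrong when $X$ is cut into small closed sets

One could try to apply the background theorem to the closure of $X$. But already in $\mathbb R^2=C_p(\{1,2\})$ the set $\{(m/n,1/n):0\le m\le n,\ n\ge1\}$ is discrete (heights separate the rows, and a row has spacing $1/n$) and countable, while its closure contains the segment $[0,1]\times\{0\}$ and is not scattered.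

A more promising plan is induction on $|X|$. Write $X$ as an increasing union of smaller closed sets $X_\alpha$, $\alpha<\mu=|X|$, with $X_\lambda=\bigcup_{\alpha<\lambda}X_\alpha$ at limits as far as possible. By induction $X_{\alpha+1}=\bigcup_nD_{\alpha,n}$ with $D_{\alpha,n}$ discrete. For $x\notin X_0$ let $\alpha(x)$ be the least $\alpha$ with $x\in X_{\alpha+1}$, and try
$$E_n=\{x:\ x\in D_{\alpha(x),n}\}.$$
Near $x\in E_n$, the points $z\in E_n$ with $\alpha(z)=\alpha(x)$ are under control, since they lie in the single discrete set $D_{\alpha(x),n}$. The plan stops at the points $z\in E_n$ close to $x$ with $\alpha(z)\ne\alpha(x)$: nothing keeps them away. On $\omega_1+1$, whose initial segments $[0,\alpha]$, $\alpha<\omega_1$, are countable and closed, this obstacle is fatal, since that space is not $\sigma$-discrete at all. We need countably many pieces on each of which $\alpha(x)$ is locally constant.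

Suppose we also have continuous retractions $r_\alpha:X\to X_\alpha$ that commute. The set $s(x)=\{\alpha:r_{\alpha+1}(x)\ne r_\alpha(x)\}$ records when $x$ moves. For a single $\alpha$, the condition $\alpha\in s(z)$ is open in $z$. If $s(x)$ is *finite*, then $s(z)\supset s(x)$ is an open condition on $z$, and among points with $|s(z)|=|s(x)|$ it forces $s(z)=s(x)$. We then recover $\alpha(x)$ as $\max s(x)$.

On $\omega_1+1$ there are commuting retractions $r_\alpha(x)=\min(x,\alpha)$ onto $[0,\alpha]$. But $s(x)=[0,x)$ for $x\le\omega_1$ (taking $\alpha<\omega_1$), and this is infinite for $x\ge\omega$. The trouble sits at limits: $\bigcup_{\alpha<\lambda}[0,\alpha]=[0,\lambda)$ is not closed, so $\lambda$ enters only as the target of $r_\lambda$. We shall see that if $X_\lambda$ is both the union of the earlier $X_\alpha$ and the range of a retraction $r_\lambda$ in the commuting system, then $s(x)$ is automatically finite. Elementary submodels produce such sets in our case: $X_\alpha=X\cap M_\alpha$.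

## Elementary submodels of $H(\theta)$

For a regular uncountable cardinal $\theta$, $H(\theta)$ is the set of all sets whose transitive closure has size less than $\theta$. $M\prec H(\theta)$ means that a first-order formula with parameters in $M$ is true in $M$ if and only if it is true in $H(\theta)$. We always take $\theta$ so large that the objects under discussion, and the witnesses we quantify over, lie in $H(\theta)$. We use the following facts.

* Every $A\subset H(\theta)$ is contained in some $M\prec H(\theta)$ with $|M|\le|A|+\omega$ (Löwenheim–Skolem). The union of an increasing chain of elementary submodels of $H(\theta)$ is again one.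
* An object uniquely defined from parameters in $M$ belongs to $M$. If some object satisfies a formula with parameters in $M$, then some object in $M$ does. Finite subsets of $M$ and finite sequences from $M$ belong to $M$; rational numbers belong to $M$.
* If $\kappa\cup\{\kappa\}\subset M$, $A\in M$ and $|A|\le\kappa$, then $A\subset M$. Indeed, if $A\ne\emptyset$, $M$ contains a surjection $h:\kappa\to A$, and $h(\xi)\in M$ for each $\xi\in\kappa\subset M$.

*Example.* If $M\prec H(\theta)$ is countable, then $\mathbb R\cap M$ is a countable dense subset of $\mathbb R$. Further, $\omega_1\cap M$ is a countable ordinal $\delta$, because $\alpha\in\omega_1\cap M$ implies $\alpha\subset M$. It is a limit ordinal, since $M$ is closed under successors. For $X=\omega_1+1$ we get $X\cap M=\delta\cup\{\omega_1\}$, which is not closed.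

We treat the two cases of Theorem 2 together.

**Hypothesis $\mathcal H_\kappa$.** Let $\kappa$ be an infinite cardinal. $X\subset C_p(K)$ satisfies $\mathcal H_\kappa$ if either (S) $X$ is scattered and $l(X)\le\kappa$, or (G) $\kappa=\omega$ and Player I has a winning strategy on $X$.

We fix witnesses. In case (S) fix a map $u:y\mapsto U_y$ where $U_y$ is a cozero set of $X$ with
$$y\in U_y\quad\text{and}\quad \mathrm{rk}(z)<\mathrm{rk}(y)\ \text{ for all } z\in U_y\setminus\{y\}.$$
It exists: $y$ is isolated in $X^{(\mathrm{rk}(y))}$, so some open $O\ni y$ meets $X^{(\mathrm{rk}(y))}$ only in $y$. As $X$ is Tychonoff, there is a continuous $h:X\to[0,1]$ with $h(y)=1$ and $h=0$ off $O$; let $U_y=\{h\ne0\}$. In case (G) fix a winning strategy $\sigma$.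

**Definition (suitable).** $M$ is *suitable* if $M\prec H(\theta)$ for a large regular $\theta$, $\kappa\cup\{\kappa\}\subset M$, and $X,K$ (with their topologies) and $u$ (respectively $\sigma$) belong to $M$.

*Example.* Let $X=\{0\}\cup\{e_\gamma:\gamma\in\Gamma\}\subset C_p(A(\Gamma))$ with $\kappa=\omega$, and let $M$ be suitable. Then $\Gamma\in M$, as the set of isolated points of $K=A(\Gamma)$, and $\infty\in M$. So $K\cap M=(\Gamma\cap M)\cup\{\infty\}$ and $X\cap M=\{0\}\cup\{e_\gamma:\gamma\in\Gamma\cap M\}$. If $\gamma\notin M$, then $e_\gamma$ vanishes on $K\cap M$: seen from $K\cap M$, the function $e_\gamma$ looks like $0\in X\cap M$.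

## Retractions of $X$ onto $X\cap M$

The example suggests the retraction: send $x$ to the element of $X\cap M$ that looks the same on $K\cap M$. Such an element need not exist in general. If $X=C_p([0,1])$ and $M$ is countable, take $x\in X\setminus M$: a $y\in X\cap M$ agreeing with $x$ on $[0,1]\cap M$ would agree with $x$ on the rationals, so $y=x$, impossible. If $X=\{e_\gamma:\gamma\in\Gamma\}$ with $\Gamma$ uncountable, without the point $0$, then $X$ is scattered, and for countable $M$ and $\gamma\notin M$ no $y$ exists either; here $l(X)>\omega$. The hypothesis $\mathcal H_\kappa$ is exactly what we use to produce $y$.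

**Lemma 1.** Assume $\mathcal H_\kappa$ and let $M$ be suitable. For each $x\in X$ there is exactly one $y\in X\cap M$ with $y|_{K\cap M}=x|_{K\cap M}$.

**Step 1: uniqueness.** This step shows that elements of $X\cap M$ are determined by their values on $K\cap M$. If $y\ne y'$ are in $X\cap M$, then $H(\theta)$ satisfies "there is $k\in K$ with $y(k)\ne y'(k)$", so by elementarity there is such a $k\in K\cap M$.

**Step 2: existence in case (S).** This step finds $y$ as a point of least rank whose neighborhood $U_y$ catches $x$. The sets $U_y$ cover $X$ and $l(X)\le\kappa$, so some $C\subset X$ with $|C|\le\kappa$ satisfies $X=\bigcup_{y\in C}U_y$. The parameters $X,u,\kappa$ are in $M$, so we may take $C\in M$, and then $C\subset M$. Hence $x\in U_y$ for some $y\in X\cap M$. Among all $y\in X\cap M$ with $x\in U_y$ choose one of minimal rank.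

We claim that $y$ agrees with $x$ on $K\cap M$. Suppose $x(k)\ne y(k)$ with $k\in K\cap M$. Let
$$F=\{z\in U_y:\ z(k)\ne y(k)\}.$$
Since $u,y,k\in M$, we have $F\in M$. As the intersection of the cozero sets $U_y$ and $\{z:z(k)-y(k)\ne0\}$, $F$ is a cozero set (multiply the two functions), so $l(F)\le\kappa$. The sets $U_z$, $z\in F$, cover $F$. Hence there is $C\subset F$ with $|C|\le\kappa$ and $F\subset\bigcup_{z\in C}U_z$; again we may take $C\in M$, so $C\subset M$. Since $x\in F$, there is $z\in C\subset X\cap M$ with $x\in U_z$. But $z\in U_y$ and $z(k)\ne y(k)$, so $z\in U_y\setminus\{y\}$ and $\mathrm{rk}(z)<\mathrm{rk}(y)$. This contradicts the minimality of $\mathrm{rk}(y)$.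

**Step 3: existence in case (G).** This step turns the absence of $y$ into a play that the winning strategy loses. Suppose no $y\in X\cap M$ agrees with $x$ on $K\cap M$. Inductively, given II's moves $U_0,\dots,U_{n-1}\in M$, the point $y_n=\sigma(U_0,\dots,U_{n-1})$ lies in $X\cap M$, because $\sigma\in M$ and finite sequences from $M$ are in $M$. By assumption there is $k_n\in K\cap M$ with $x(k_n)\ne y_n(k_n)$. Pick a rational $q_n$ with $0<q_n<|x(k_n)-y_n(k_n)|$ and let II play
$$U_n=\{z\in X:\ |z(k_n)-y_n(k_n)|<q_n\},$$
an open set containing $y_n$. It is in $M$, being defined from $X,k_n,y_n,q_n\in M$, so the induction continues. By the choice of $q_n$, $x\notin U_n$ for every $n$. So I loses a play that follows $\sigma$, a contradiction. $\square$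

Write $r_M(x)$ for the $y$ of Lemma 1.

**Lemma 2.** Assume $\mathcal H_\kappa$ and let $M\subset N$ be suitable.

1. $x$ and $r_M(x)$ agree on $\overline{K\cap M}$, and $r_M(x)=x$ if and only if $x\in M$.
2. For each $k\in K$ there is $k'\in\overline{K\cap M}$ with $x(k')=x(k)$ for all $x\in X\cap M$. For any such $k'$ we have $r_M(x)(k)=x(k')$ for all $x\in X$.
3. $r_M:X\to X$ is continuous, and $X\cap M=r_M[X]$ is closed in $X$.
4. $r_Mr_N=r_M=r_Nr_M$.
5. $X\cap M$ also satisfies $\mathcal H_\kappa$.

**Part 1** extends the agreement to the closure. The continuous functions $x$ and $r_M(x)$ agree on $K\cap M$, hence on its closure. If $x\in X\cap M$, then $x$ itself has the property defining $r_M(x)$, so $r_M(x)=x$ by uniqueness; conversely $r_M(x)\in M$.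

**Part 2** expresses $r_M(x)(k)$ as a value of $x$ itself. Fix $k$. For finite $F\subset X\cap M$ and $n\ge1$ let
$$P_{F,n}=\{l\in\overline{K\cap M}:\ |x(l)-x(k)|\le1/n\ \text{ for all }x\in F\},$$
a closed set. It is nonempty: choose rationals $q_x$ with $|q_x-x(k)|<1/2n$ for $x\in F$. Then $F$ and $(q_x)_{x\in F}$ are in $M$, and $k$ witnesses in $H(\theta)$ the statement "there is $l\in K$ with $|x(l)-q_x|<1/2n$ for all $x\in F$". So some $l\in K\cap M$ satisfies it, and then $|x(l)-x(k)|<1/n$ for $x\in F$, that is, $l\in P_{F,n}$. Moreover $P_{F\cup F',\max(n,n')}\subset P_{F,n}\cap P_{F',n'}$. By compactness there is $k'\in\bigcap_{F,n}P_{F,n}$, and it satisfies $x(k')=x(k)$ for all $x\in X\cap M$. Now let $k'$ be any such point and $x\in X$. Since $r_M(x)\in X\cap M$, we get $r_M(x)(k)=r_M(x)(k')$, which equals $x(k')$ by part 1.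

**Part 3** reads off continuity. By part 2, for each $k$ the map $x\mapsto r_M(x)(k)$ is the evaluation $x\mapsto x(k')$, which is continuous on $X$. So $r_M$ is continuous. By part 1, $X\cap M$ is the fixed-point set of $r_M$ and equals $r_M[X]$; the fixed-point set of a continuous self-map of a Hausdorff space is closed.

**Part 4** shows that the retractions commute. $r_N(x)$ agrees with $x$ on $K\cap N\supset K\cap M$. So $r_M(r_N(x))\in X\cap M$ agrees with $x$ on $K\cap M$, and it equals $r_M(x)$ by uniqueness. Also $r_M(x)\in X\cap M\subset N$, so $r_N$ fixes it by part 1.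

**Part 5** makes induction possible. In case (S), $X\cap M$ is closed in $X$, so it is scattered with Lindelöf number at most $\kappa$. In case (G), $X\cap M$ is a continuous image of $X$. If $f:X\to Y$ is a continuous surjection and $\sigma$ wins on $X$, then I wins on $Y$: when $\sigma$ demands $p$, play $f(p)$, and translate II's answer $V\ni f(p)$ into $f^{-1}(V)\ni p$. In the end the sets $f^{-1}(V_n)$ cover $X$, so the sets $V_n$ cover $Y$. $\square$

## Chains of models and the finite set $s(x)$

Let $X$ satisfy $\mathcal H_\kappa$, let $\mu=|X|>\kappa$ and $X=\{x_\alpha:\alpha<\mu\}$. Choose an increasing chain $(M_\alpha)_{\alpha<\mu}$ of suitable models, all in the same $H(\theta)$, with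
$$M_\lambda=\bigcup_{\alpha<\lambda}M_\alpha\ \ (\lambda\text{ limit}),\qquad |M_\alpha|\le\kappa+|\alpha|<\mu,\qquad x_\alpha\in M_{\alpha+1}.$$
This is possible: start with $M_0\supset\kappa$ of size $\kappa$ containing $\kappa,X,K$ and $u$ or $\sigma$; apply Löwenheim–Skolem to $M_\alpha\cup\{x_\alpha\}$ to get $M_{\alpha+1}$; take unions at limits. Put $M_\mu=\bigcup_{\alpha<\mu}M_\alpha$, a suitable model with $X\subset M_\mu$. Write $X_\alpha=X\cap M_\alpha$ and $r_\alpha=r_{M_\alpha}$ for $\alpha\le\mu$. Then $r_\mu=\mathrm{id}$, and $X_\lambda=\bigcup_{\alpha<\lambda}X_\alpha$ for every limit $\lambda\le\mu$. For $x\in X$ let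
$$s(x)=\{\alpha<\mu:\ r_{\alpha+1}(x)\ne r_\alpha(x)\}.$$

*Example.* For $X=\{0\}\cup\{e_\gamma:\gamma\in\Gamma\}$ with $\Gamma$ uncountable we get $r_\alpha(e_\gamma)=e_\gamma$ if $\gamma\in M_\alpha$ and $r_\alpha(e_\gamma)=0$ otherwise. If $\gamma\in M_{\alpha+1}\setminus M_\alpha$, then $s(e_\gamma)=\{\alpha\}$.

**Lemma 3.**

* (i) For limit $\lambda\le\mu$ and $x\in X$ there is $\beta<\lambda$ with $r_\gamma(x)=r_\lambda(x)$ for all $\beta\le\gamma\le\lambda$.
* (ii) $s(x)$ is finite for every $x\in X$.
* (iii) If $x\in X\setminus X_0$, let $\alpha(x)$ be the least $\alpha$ with $x\in X_{\alpha+1}$. Then $\alpha(x)=\max s(x)$.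

**Part (i)** says that at a limit nothing new happens. The point $y=r_\lambda(x)$ lies in $X_\lambda=\bigcup_{\beta<\lambda}X_\beta$, so $y\in X_\beta$ for some $\beta<\lambda$. For $\beta\le\gamma\le\lambda$, Lemma 2(4) gives $r_\gamma(x)=r_\gamma(r_\lambda(x))=r_\gamma(y)=y$, since $y\in X_\gamma$.

**Part (ii)** is the finiteness we wanted. If $s(x)$ is infinite, take $\alpha_0<\alpha_1<\cdots$ in $s(x)$ and let $\lambda=\sup_i\alpha_i\le\mu$, a limit ordinal. Let $\beta<\lambda$ be as in (i). For large $i$ both $\alpha_i$ and $\alpha_i+1$ lie in $[\beta,\lambda]$, so $r_{\alpha_i+1}(x)=r_\lambda(x)=r_{\alpha_i}(x)$, contradicting $\alpha_i\in s(x)$.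

**Part (iii)** recovers $\alpha(x)$ from $s(x)$. The least $\beta\le\mu$ with $x\in X_\beta$ is not $0$, and it is not a limit (so it is not $\mu$) because $X_\lambda=\bigcup_{\alpha<\lambda}X_\alpha$. So it is $\alpha+1$ with $\alpha=\alpha(x)$. As $x\notin X_\alpha$, $r_\alpha(x)\ne x=r_{\alpha+1}(x)$, so $\alpha\in s(x)$. For $\alpha<\gamma<\mu$ we have $x\in X_\gamma$, so $r_\gamma(x)=x=r_{\gamma+1}(x)$ and $\gamma\notin s(x)$. $\square$

## Gluing discrete decompositions along a chain

**Lemma 4.** Let $\kappa,\tau$ be infinite cardinals. Assume $X\subset C_p(K)$ satisfies $\mathcal H_\kappa$ and every closed subspace of $X$ of cardinality $\le\kappa$ is a union of at most $\tau$ discrete subspaces. Then $X$ is a union of at most $\tau$ discrete subspaces.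

The proof is by induction on $\mu=|X|$, with $K,\kappa,\tau$ fixed. If $\mu\le\kappa$, apply the assumption to $X$ itself. Let $\mu>\kappa$ and take a chain as above.

**Step 1: decompose the pieces.** This step applies the inductive hypothesis. Each $X_{\alpha+1}$ is closed in $X$, satisfies $\mathcal H_\kappa$ by Lemma 2(5), and has cardinality at most $|M_{\alpha+1}|<\mu$. Its closed subspaces are closed in $X$, so it inherits the assumption. Hence $X_{\alpha+1}=\bigcup_{\xi<\tau}D_{\alpha,\xi}$ with each $D_{\alpha,\xi}$ discrete. The set $X_0$ is closed with $|X_0|\le\kappa$, so it is a union of at most $\tau$ discrete sets.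

**Step 2: define the glued pieces.** This step sorts the remaining points by the size of $s(x)$ as well as by $\xi$. For $1\le n<\omega$ and $\xi<\tau$ put
$$E_{n,\xi}=\{x\in X\setminus X_0:\ |s(x)|=n,\ x\in D_{\alpha(x),\xi}\}.$$
By Lemma 3, $s(x)$ is finite and nonempty for $x\in X\setminus X_0$, so these at most $\tau$ sets cover $X\setminus X_0$.

**Step 3: each $E=E_{n,\xi}$ is discrete.** This step uses openness of finitely many movements. Let $x\in E$ and
$$V=\{z\in X:\ r_{\alpha+1}(z)\ne r_\alpha(z)\ \text{ for all }\alpha\in s(x)\}.$$
Each condition is open in $z$, because $r_\alpha$ and $r_{\alpha+1}$ are continuous into a Hausdorff space, and there are finitely many of them. So $V$ is open, and $x\in V$. Let $z\in V\cap E$. Then $s(z)\supset s(x)$ and $|s(z)|=n=|s(x)|$, so $s(z)=s(x)$. By Lemma 3(iii), $\alpha(z)=\max s(z)=\max s(x)=\alpha(x)$, so $z\in D_{\alpha(x),\xi}$. Choose an open $W\subset X$ with $W\cap D_{\alpha(x),\xi}=\{x\}$. Then $V\cap W\cap E=\{x\}$. Together with Step 1 this writes $X$ as a union of at most $\tau$ discrete sets. $\square$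

**Proof of Theorem 2(S).** Let $\kappa=l(X)$; then $\mathcal H_\kappa$ holds. A space of size at most $\kappa$ is a union of at most $\kappa$ singletons, so Lemma 4 with $\tau=\kappa$ gives the first statement. Lemma 4 with $\tau=\omega$ gives the "if" part of the second. The "only if" part holds because subspaces of $\sigma$-discrete spaces are $\sigma$-discrete.

**Proof of Theorem 2(G).** Apply Lemma 4 with $\kappa=\tau=\omega$; countable spaces are countable unions of singletons.

**Proof of Theorem 1.** Apply Theorem 2(S) with $l(X)=\omega$. $\blacksquare$

We turn to Theorem 3 and prove (b)$\Rightarrow$(c)$\Rightarrow$(a)$\Rightarrow$(b).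

## The point-open game on a Lindelöf scattered space: (b)$\Rightarrow$(c)

Let $X$ be Lindelöf, regular and scattered; we show that I wins on $X$. With the same set $X$ this gives (b)$\Rightarrow$(c).

**Step 1: countable unions.** This step lets I treat countably many parts at once. If I wins on each of the subspaces $F_i$, $i<\omega$, then I wins on $\bigcup_iF_i$. Split $\omega$ into infinite sets $B_i$, and in the innings of $B_i$ follow the strategy for $F_i$, reading II's answer $U$ as $U\cap F_i$. The answers given in the innings of $B_i$ cover $F_i$.

**Step 2: induction on rank.** By induction on $\alpha$ we show: I wins on every closed $F\subset X$ all of whose points have rank less than $\alpha$ in $X$. Taking $\alpha$ above all ranks and $F=X$ finishes the proof. Assume the statement for smaller ordinals, and let $F\neq\emptyset$ be as described. Each $y\in F$ has an open neighborhood in $X$ whose other points have rank less than $\mathrm{rk}(y)$. By regularity there is a closed neighborhood $N_y$ of $y$ in $F$ whose other points have rank less than $\mathrm{rk}(y)$. As $F$ is Lindelöf, countably many $N_y$ cover $F$, so by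 Step 1 it suffices that I wins on each $N_y$. There I plays $y$, and II answers some $V$. The set $N_y\setminus V$ is closed in $X$, and all its points have rank less than $\mathrm{rk}(y)<\alpha$. By the inductive hypothesis for $\mathrm{rk}(y)$, I has a winning strategy on $N_y\setminus V$. From now on I follows it, reading II's answers as their intersections with $N_y\setminus V$ (if $N_y\setminus V=\emptyset$, I keeps playing $y$). All of $N_y$ is covered. $\square$

## From a winning strategy to a Corson compactum: (c)$\Rightarrow$(a)

We use induction on $|X|$, over all compact $K$ and all point-separating $X\subset C_p(K)$ on which I wins. If $X$ is countable, $K$ embeds in $\mathbb R^X$, so it is metrizable and hence Corson. Let $|X|=\mu>\omega$ and take the chain $(M_\alpha)_{\alpha\le\mu}$ with $\kappa=\omega$ in case (G).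

**Step 1: dual retractions on $K$.** This step transfers the $r_\alpha$ from $X$ to $K$. First, for every suitable $M$:
$$\text{if } p,q\in\overline{K\cap M}\text{ and } y(p)=y(q)\text{ for all }y\in X\cap M,\text{ then }p=q.\tag{1}$$
Indeed, for $x\in X$ Lemma 2(1) gives $x(p)=r_M(x)(p)=r_M(x)(q)=x(q)$, and $X$ separates points. Put $K_\alpha=\overline{K\cap M_\alpha}$ for $\alpha\le\mu$. By (1) the point $k'\in K_\alpha$ of Lemma 2(2) is unique; call it $\rho_\alpha(k)$. Thus
$$x(\rho_\alpha(k))=r_\alpha(x)(k)\qquad(x\in X,\ k\in K).\tag{2}$$
The topology of $K$ is generated by $X$, and by (2) each $x\circ\rho_\alpha=r_\alpha(x)$ is continuous on $K$; so $\rho_\alpha:K\to K_\alpha$ is continuous. If $k\in K_\alpha$, then $k$ itself satisfies the conditions on $k'$, so $\rho_\alpha(k)=k$: $\rho_\alpha$ is a retraction onto $K_\alpha$. From $r_\mu=\mathrm{id}$ and (2), $\rho_\mu=\mathrm{id}$. For $\gamma\le\beta$ we have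
$$\rho_\beta\rho_\gamma=\rho_\gamma=\rho_\gamma\rho_\beta.\tag{3}$$
The first equality holds since $K_\gamma\subset K_\beta$. For the second, (2) and Lemma 2(4) give $x(\rho_\gamma\rho_\beta k)=r_\gamma(x)(\rho_\beta k)=r_\beta(r_\gamma(x))(k)=r_\gamma(x)(k)=x(\rho_\gamma k)$ for all $x\in X$. Finally, by Lemma 3(i) and (2), for limit $\lambda\le\mu$:
$$\text{for each }x\in X,\ k\in K:\quad x(\rho_\lambda k)=x(\rho_\delta k)\ \text{ for all large enough }\delta<\lambda.\tag{4}$$

**Step 2: each $k\in K$ moves only countably often.** This step shows that $J(k)=\{\alpha<\mu:\rho_{\alpha+1}k\ne\rho_\alpha k\}$ is countable. (A function $x$ stabilizes below each limit, but how soon depends on $x$, so finiteness is not available for points of $K$.) Let $N$ be a countable suitable model, elementary in a larger $H(\theta')$, with $k$ and $(M_\alpha)_{\alpha\le\mu}$ in $N$. Lemmas 1 and 2 and statement (1) hold for $N$, since their proofs use nothing about $\theta$ beyond its being large. We show $J(k)\subset N$.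

Let $\alpha\in\mu\setminus N$. Since $\mu\in N$, we may put $\beta=\min\big((N\cap(\mu+1))\setminus\alpha\big)$, and $\beta>\alpha$ as $\alpha\notin N$. Put $\lambda=\sup(N\cap\alpha)\le\alpha$; note that $0\in N\cap\alpha$. If $\delta\in N\cap\alpha$, then $\delta+1\in N$ and $\delta+1\le\alpha$, so $\delta+1<\alpha$ because $\alpha\notin N$. Hence $N\cap\alpha$ has no largest element, $\lambda$ is a limit ordinal, and no element of $N\cap\alpha$ is $\ge\lambda$. By the choice of $\beta$, $N$ has no element in $[\alpha,\beta)$. So $N\cap[\lambda,\beta)=\emptyset$.

*The points $\rho_\beta k$ and $\rho_\lambda k$ lie in $\overline{K\cap N}$.* For $\delta\in N\cap(\mu+1)$ the point $\rho_\delta k$ is defined from $X,K,M_\delta,k\in N$, so $\rho_\delta k\in K\cap N$. In particular $\rho_\beta k\in K\cap N$. The set $N\cap\alpha$ is cofinal in $\lambda$ and $X$ generates the topology of $K$, so by (4) the points $\rho_\delta k$, $\delta\in N\cap\alpha$, converge to $\rho_\lambda k$. So $\rho_\lambda k\in\overline{K\cap N}$.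

*They are equal.* Let $y\in X\cap N$. Then $s(y)\in N$ is finite, so $s(y)\subset N$ and $s(y)\cap[\lambda,\beta)=\emptyset$. By induction on $\gamma\in[\lambda,\beta]$ we get $r_\gamma(y)=r_\lambda(y)$: at a successor $\gamma+1\le\beta$ because $\gamma\notin s(y)$, and at a limit $\gamma>\lambda$ because, by Lemma 3(i), $r_\gamma(y)=r_\delta(y)$ for large $\delta<\gamma$. In particular $r_\beta(y)=r_\lambda(y)$, so $y(\rho_\beta k)=y(\rho_\lambda k)$ by (2). This holds for all $y\in X\cap N$, so (1) applied to $N$ gives $\rho_\beta k=\rho_\lambda k$.

*Nothing moves in between.* For $\gamma\in[\lambda,\beta]$, (3) gives $\rho_\gamma k=\rho_\gamma\rho_\beta k=\rho_\gamma\rho_\lambda k=\rho_\lambda k$. As $\lambda\le\alpha<\alpha+1\le\beta$, we get $\rho_\alpha k=\rho_{\alpha+1}k$, that is, $\alpha\notin J(k)$. So $J(k)\subset N$ is countable.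

**Step 3: the inductive hypothesis for $K_{\alpha+1}$.** This step supplies functions on the small retracts. For $y\in X_{\alpha+1}$ and $k\in K$, (2) gives $y(k)=r_{\alpha+1}(y)(k)=y(\rho_{\alpha+1}k)$. So evaluation at $k$ coincides on $X_{\alpha+1}$ with evaluation at a point of $K_{\alpha+1}$, and restriction embeds $X_{\alpha+1}$ homeomorphically in $C_p(K_{\alpha+1})$. It separates the points of $K_{\alpha+1}$ by (1), I wins on it by Lemma 2(5), and $|X_{\alpha+1}|<\mu$. By induction $K_{\alpha+1}$ is Corson: there is a point-separating $F_{\alpha+1}\subset C(K_{\alpha+1})$ such that each point of $K_{\alpha+1}$ is a non-zero of only countably many members. Likewise $X_0$ is countable and separates the points of $K_0$; let $F_0\subset C(K_0)$ be the countable set of restrictions of its elements.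

**Step 4: the embedding.** This step assembles the families by differences. Since $K_\alpha\subset K_{\alpha+1}$, the following is a subset of $C(K)$:
$$F=\{f\circ\rho_0:f\in F_0\}\cup\bigcup_{\alpha<\mu}\{f\circ\rho_{\alpha+1}-f\circ\rho_\alpha:\ f\in F_{\alpha+1}\}.$$
*Only countably many members are non-zero at a given $k$.* The first set is countable. In the second, only $\alpha\in J(k)$ matter, and for each such $\alpha$ only the countably many $f\in F_{\alpha+1}$ that are non-zero at $\rho_{\alpha+1}k$ or at $\rho_\alpha k$.

*$F$ separates points.* Let $k\ne l$ and let $\beta\le\mu$ be least with $\rho_\beta k\ne\rho_\beta l$; it exists since $\rho_\mu=\mathrm{id}$. It is not a limit: otherwise choose $x\in X$ with $x(\rho_\beta k)\ne x(\rho_\beta l)$, and by (4) $x(\rho_\delta k)\ne x(\rho_\delta l)$ for large $\delta<\beta$, contradicting minimality. If $\beta=0$, some $f\in F_0$ gives $f(\rho_0k)\ne f(\rho_0l)$. If $\beta=\alpha+1$, take $f\in F_{\alpha+1}$ with $f(\rho_{\alpha+1}k)\ne f(\rho_{\alpha+1}l)$; since $\rho_\alpha k=\rho_\alpha l$, the function $f\circ\rho_{\alpha+1}-f\circ\rho_\alpha$ separates $k$ and $l$.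

So $k\mapsto(f(k))_{f\in F}$ embeds $K$ in $\Sigma(\mathbb R^F)$, and $K$ is Corson. $\square$

## Lindelöf scattered point-separating sets over a Corson compactum: (a)$\Rightarrow$(b)

We write $w(K)$ for the weight of $K$, and recall that a compact space is metrizable if and only if $w(K)\le\omega$, that $K$ has a dense subset of size at most $w(K)+\omega$, and that a Hausdorff continuous image of a compact space has no larger weight. We also use the theorem that Hausdorff continuous images of Corson compacta are Corson (Gul'ko; Michael–Rudin, *A note on Eberlein compacts*, Pacific J. Math. 72 (1977)).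

**Lemma 5.** Let $\mu\ge\omega$. If $K$ is Corson, $w(K)\le\mu$ and $k_0\in K$, there is a point-separating $F\subset C(K)\setminus\{0\}$ with $f(k_0)=0$ for all $f\in F$, with $\{f\in F:f(k)\ne0\}$ countable for every $k\in K$, and with $F\cup\{0\}$ scattered in $C_p(K)$.

*Lemma 5 gives (b).* A basic neighborhood of $0$ in $F\cup\{0\}$ restricts the values at finitely many points $k_1,\dots,k_m$, and it omits only functions $f$ with some $f(k_i)\ne0$; these are countably many. So every neighborhood of $0$ is co-countable, and $F\cup\{0\}$ is Lindelöf. It is scattered and separates the points of $K$.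

We prove Lemma 5 by induction on $\mu$.

**Step 1: $\mu=\omega$.** This step is the metrizable case, where a null sequence does the job. The space $\{g\in C(K):g(k_0)=0\}$ is norm-separable; let $(g_n)_{n\ge1}$ be dense in its unit ball and $F=\{g_n/n:n\ge1\}\setminus\{0\}$. $F$ is countable and its members vanish at $k_0$. The unit ball separates points (take a Urysohn function, subtract its value at $k_0$, and scale), so by density $(g_n)$ does, and so does $F$. Let $f\in F$ and choose $k$ with $f(k)\ne0$. Since $|g_n(k)/n|\le1/n$, the open set $\{h:|h(k)|>|f(k)|/2\}$ contains only finitely many members of $F$, and it does not contain $0$. So $f$ is isolated in $F\cup\{0\}$. All points of $F\cup\{0\}$ other than $0$ are isolated, so it is scattered.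

Now let $\mu>\omega$; by induction we may assume $w(K)=\mu$.

**Step 2: retractions given by sets of coordinates.** This step cuts $K$ into pieces of smaller weight. Let $K\subset\Sigma(\mathbb R^\Gamma)$. Subtracting $k_0$ preserves countability of supports, so we may assume $k_0=0$. A dense subset of $K$ of size at most $\mu$ has supports whose union has size at most $\mu$. All other coordinates vanish on a dense set, hence on $K$, and we discard them. So $|\Gamma|\le\mu$; enumerate $\Gamma=\{\gamma_\alpha:\alpha<\mu\}$, possibly with repetitions. Take an increasing chain $M_\alpha\prec H(\theta)$, $1\le\alpha<\mu$, with unions at limits, with $K,\Gamma\in M_1$, $|M_\alpha|\le\omega+|\alpha|$ and $\gamma_\alpha\in M_{\alpha+1}$. Put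
$$A_0=\emptyset,\qquad A_\alpha=\Gamma\cap M_\alpha\ (\alpha\ge1),\qquad \rho_\alpha(k)=k\cdot1_{A_\alpha}.$$
Then $\bigcup_{\alpha<\mu}A_\alpha=\Gamma$, and $A_\lambda=\bigcup_{\alpha<\lambda}A_\alpha$ for limit $\lambda<\mu$.

We claim $\rho_\alpha[K]\subset K$. For $\alpha=0$ the image is $\{0\}=\{k_0\}$. Let $\alpha\ge1$ and $k\in K$. For finite $B\subset A_\alpha$ and $n\ge1$, choose rationals $q_\gamma$ with $|q_\gamma-k(\gamma)|<1/2n$ for $\gamma\in B$. By elementarity there is $l\in K\cap M_\alpha$ with $|l(\gamma)-q_\gamma|<1/2n$, hence $|l(\gamma)-k(\gamma)|<1/n$, for $\gamma\in B$. As in Lemma 2(2), compactness yields $k'\in\overline{K\cap M_\alpha}$ with $k'(\gamma)=k(\gamma)$ for all $\gamma\in A_\alpha$. If $l\in K\cap M_\alpha$, then $\operatorname{supp}l$ is a countable set belonging to $M_\alpha$, so $\operatorname{supp}l\subset\Gamma\cap M_\alpha=A_\alpha$. Therefore all points of $\overline{K\cap M_\alpha}$ vanish off $A_\alpha$, and $k'=\rho_\alpha(k)$. So $\rho_\alpha(k)\in K$.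

Let $K_\alpha=\rho_\alpha[K]=\{k\in K:\operatorname{supp}k\subset A_\alpha\}$, a compact set that embeds in $\mathbb R^{A_\alpha}$. So $w(K_\alpha)\le|A_\alpha|+\omega<\mu$. The $\rho_\alpha$ are continuous retractions onto $K_\alpha$, and $\rho_\alpha\rho_\beta=\rho_{\min(\alpha,\beta)}$.

**Step 3: collapse and apply the inductive hypothesis.** This step finds functions that live on $K_{\alpha+1}$ but vanish on $K_\alpha$. Let $q_\alpha:K_{\alpha+1}\to L_\alpha=K_{\alpha+1}/K_\alpha$ be the quotient map collapsing the closed set $K_\alpha$ to a point. $L_\alpha$ is compact Hausdorff, and Corson as a continuous image of the Corson compactum $K_{\alpha+1}$. Moreover $w(L_\alpha)\le w(K_{\alpha+1})<\mu$. Let $G_\alpha\subset C(L_\alpha)\setminus\{0\}$ be given by the inductive hypothesis for the base point $q_\alpha[K_\alpha]$. Put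
$$F_\alpha=\{g\circ q_\alpha\circ\rho_{\alpha+1}:\ g\in G_\alpha\},\qquad F=\bigcup_{\alpha<\mu}F_\alpha.$$
Since $q_\alpha\circ\rho_{\alpha+1}$ maps $K$ onto $L_\alpha$, members of $F_\alpha$ are non-zero. They vanish on $K_\alpha$, since $\rho_{\alpha+1}$ fixes $K_\alpha$, and in particular at $k_0=0$.

**Step 4: countability.** This step checks that only countably many members of $F$ are non-zero at $k$. If $f\in F_\alpha$ and $f(k)\ne0$, then $\rho_{\alpha+1}k\notin K_\alpha$, so $\operatorname{supp}(k)$ meets $A_{\alpha+1}\setminus A_\alpha$. These differences are pairwise disjoint and $\operatorname{supp}(k)$ is countable, so there are countably many such $\alpha$. For each of them, countably many $g\in G_\alpha$ are non-zero at $q_\alpha\rho_{\alpha+1}k$.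

**Step 5: separation.** This step checks that $F$ separates points. Let $k\ne l$, and let $\beta<\mu$ be least with $\rho_\beta k\ne\rho_\beta l$; it exists because $\bigcup_\alpha A_\alpha=\Gamma$. It is not $0$, since $\rho_0=0$. It is not a limit $\lambda$, since $A_\lambda=\bigcup_{\alpha<\lambda}A_\alpha$. So $\beta=\alpha+1$. The points $\rho_{\alpha+1}k,\rho_{\alpha+1}l$ are not both in $K_\alpha$; otherwise, applying $\rho_\alpha$, which fixes $K_\alpha$, they would equal $\rho_\alpha k=\rho_\alpha l$. So $q_\alpha$ maps these distinct points to distinct points of $L_\alpha$, and some $g\in G_\alpha$ separates those.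

**Step 6: scatteredness.** This step finds an isolated point in any nonempty $S\subset F\cup\{0\}$. If $S=\{0\}$, we are done. Otherwise let $\alpha$ be least with $S\cap F_\alpha\ne\emptyset$. The map $g\mapsto g\circ q_\alpha\circ\rho_{\alpha+1}$ is a homeomorphism $G_\alpha\to F_\alpha$ for the pointwise topologies, because $q_\alpha\circ\rho_{\alpha+1}$ is onto $L_\alpha$. As $G_\alpha$ is scattered, $S\cap F_\alpha$ has an isolated point $f$. Since $f=f\circ\rho_{\alpha+1}$ and $f\ne0$, there is $k\in K_{\alpha+1}$ with $f(k)\ne0$. Let $h\in S$ with $h(k)\ne0$. Then $h\ne0$, so $h\in F_\beta$ for some $\beta$, and $\beta\ge\alpha$ by minimality of $\alpha$. If $\beta>\alpha$, then $h$ vanishes on $K_\beta\supset K_{\alpha+1}\ni k$, which is false. So $h\in F_\alpha$. Hence the open set $\{h:h(k)\ne0\}$ meets $S$ only inside $S\cap F_\alpha$, and intersecting it with a neighborhood isolating $f$ in $S\cap F_\alpha$ isolates $f$ in $S$. This proves Lemma 5, and with it Theorem 3. $\blacksquare$
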